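\title{The Borel chromatic number of a product can drop from four to three}

\begin{abstract}
For every integer $k\ge 3$ we construct Borel graphs $G$ and $H$ with $\chi_B(G)=\chi_B(H)=k+1$ and $\chi_B(G\times H)=k$. For $k=3$ this shows that the theorem of El-Zahar and Sauer on products of finite graphs does not extend to Borel chromatic numbers, which answers negatively a question posed by Carroy, Miller, Schrittesser and Vidnyanszky. The construction encodes Borel choice problems as Borel coloring problems: a Borel $k$-coloring of $G$ would give a Borel uniformization that does not exist, and a Borel $k$-coloring of $H$ would give an invariant Borel diagonalization that does not exist, while over each pair of parameters one of the two choices can be made canonically.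
\end{abstract}

\section{Introduction}

A \emph{standard Borel space} is a set $X$ with a $\sigma$-algebra that is the Borel $\sigma$-algebra of some Polish topology on $X$. A \emph{Borel graph} on $X$ is a symmetric, irreflexive Borel set $G\subseteq X\times X$; we write $x\sim y$ for $(x,y)\in G$. The \emph{Borel chromatic number} $\chi_B(G)$ is the least cardinality of a standard Borel space $Y$ for which there is a Borel map $c\colon X\to Y$ with $c(x)\ne c(y)$ whenever $x\sim y$. Without the requirement that $c$ be Borel one obtains the ordinary chromatic number $\chi(G)\le\chi_B(G)$. The \emph{product} of graphs $G$ on $X$ and $G'$ on $X'$ is the graph $G\times G'$ on $X\times X'$ in which $(x,x')\sim(y,y')$ if and only if $x\sim y$ in $G$ and $x'\sim y'$ in $G'$.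

If $c$ is a Borel coloring of $G$, then $(x,x')\mapsto c(x)$ is a Borel coloring of $G\times G'$, and likewise for $G'$. So $\chi_B(G\times G')\le\min\{\chi_B(G),\chi_B(G')\}$ always, and the identity
\begin{equation}\label{eq:product}
\chi_B(G\times G')=\min\{\chi_B(G),\chi_B(G')\}
\end{equation}
says that looking at both coordinates saves no colors over looking at one.

When the minimum is at most $2$, \eqref{eq:product} holds because the product has an edge exactly when both factors do. For finite graphs and minimum $3$, both factors contain odd cycles, of lengths $a$ and $b$ say, and walking around both at once gives a closed walk of odd length $ab$ in the product. El-Zahar and Sauer showed that for finite graphs $\chi(G\times G')=\min\{\chi(G),\chi(G')\}$ whenever this minimum is at most $4$. Compactness carries their theorem over to infinite graphs and ordinary colorings: a graph is $m$-colorable if all its finite subgraphs are, so if $\chi(G),\chi(G')\ge4$, then $G$ and $G'$ have finite subgraphs of chromatic number at least $4$, and of chromatic number exactly $4$ after deleting vertices one at a time; the product of these subgraphs needs four colors. On the Borel side it is known that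 \eqref{eq:product} holds whenever $\min\{\chi_B(G),\chi_B(G')\}\le3$. The next case was posed as a problem in \cite{CMSV}:
\begin{quote}
Let $G,G'$ be Borel graphs on standard Borel spaces with $\min\{\chi_B(G),\chi_B(G')\}\le4$. Does \eqref{eq:product} hold?
\end{quote}
The Borel identity agrees with the finite one up to three colors, so one might guess that it also does so at four. The reason for doubt is that $\chi_B$ is not determined by finite subgraphs. For irrational $\gamma$, join $x$ to $x\pm\gamma$ on the circle $\mathbb R/\mathbb Z$. The components are bi-infinite paths, so $\chi=2$. But a color class of a Borel $2$-coloring would be invariant under rotation by $2\gamma$, hence of Lebesgue measure $0$ or $1$ by ergodicity, and would be mapped onto its complement by rotation by $\gamma$, hence of measure $1/2$. We show that the answer to the problem is negative.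

\begin{theorem}\label{thm:main}
For every integer $k\ge3$ there are Borel graphs $G,H$ on standard Borel spaces with $\chi_B(G)=\chi_B(H)=k+1$ and $\chi_B(G\times H)=k$.
\end{theorem}

\begin{corollary}\label{cor:threshold}
For a positive integer $n$, the statement ``$\min\{\chi_B(G),\chi_B(G')\}\le n$ implies \eqref{eq:product}, for all Borel graphs $G,G'$'' is true if and only if $n\le3$.
\end{corollary}

\begin{proof}
For $n\le3$ this is the known result quoted above, which is used nowhere else in our proofs. For $n\ge4$, Theorem~\ref{thm:main} with $k=3$ gives graphs with minimum $4\le n$ whose product has Borel chromatic number $3$.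
\end{proof}

Here is the idea. Suppose that the vertices of $G$ are divided into fibers indexed by a parameter, that edges stay inside fibers, and that the same holds for $H$. Then $G\times H$ splits into blocks, one for each pair of fibers, and on each block we may color by either coordinate; the choice may depend on the block. For finite graphs this gains nothing, since the block formed by the two worst fibers is as hard as the original product. For Borel graphs, however, every single fiber can be $k$-colorable, the only obstruction being that colorings of the fibers cannot be chosen in a Borel way. Then the parameter of one factor may supply the information needed to color the other. In our example, coloring the fiber of $G$ over $s\in2^\omega$ requires an element $u$ of a closed set $F_s$. A parameter $t$ of $H$ is a list of countably many pairs $(s_i,u_i)$ with $u_i\in F_{s_i}$, and coloring the corresponding fiber of $H$ requires an element of $2^\omega$ different from all the $s_i$. Given both $s$ and $t$, either $s$ is not on the list, and then $s$ is what $H$ requires, or $s=s_i$, and then $u_i$ is what $G$ requires.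

Section~\ref{sec:problems} shows that neither choice problem has a Borel solution. Sections~\ref{sec:switch} and~\ref{sec:gamma} turn choice problems into coloring problems, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. The proof is carried out in ZFC.

\section{Sequences, category, and analytic sets}\label{sec:background}

We write $\omega=\{0,1,2,\dots\}$ and identify $k\in\omega$ with $\{0,\dots,k-1\}$. Let $D=\omega^{<\omega}$ be the countable set of finite sequences of natural numbers; it contains the set $2^{<\omega}$ of finite binary sequences. We write $|\sigma|$ for the length of $\sigma$, $\sigma\subseteq\tau$ if $\sigma$ is an initial segment of the finite or infinite sequence $\tau$, $z\restriction n$ for the initial segment of $z$ of length $n$, and $\sigma^\frown\tau$ for concatenation. Two elements of $D$ are \emph{comparable} if one is an initial segment of the other (possibly equal to it), and an \emph{antichain} is a set of pairwise incomparable elements. Two initial segments of the same infinite sequence are comparable. The sets $[\sigma]=\{z\in\omega^\omega:\sigma\subseteq z\}$ form a basis of clopen sets for the product topology on $\omega^\omega$, and $2^\omega$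 is a closed subspace. Subsets of $D$ are identified with points of the compact metrizable space $2^D$.

Borel subsets, countable products and countable disjoint unions of standard Borel spaces are standard Borel spaces. A map into a countable set is Borel if and only if its fibers are Borel, and a map into a countable product is Borel if and only if its coordinates are.

\subsection*{Baire category} Let $Z$ be a completely metrizable space; we shall need the case that $Z$ is not separable. A set is \emph{meager} if it is a countable union of nowhere dense sets and \emph{comeager} if its complement is meager; $A$ is \emph{comeager in} an open set $U$ if $U\setminus A$ is meager. A set has the \emph{Baire property} if it differs from an open set by a meager set. We use two standard facts.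
\begin{enumerate}
\item[(B1)] (Baire category theorem.) No nonempty open subset of $Z$ is meager. Hence two disjoint sets cannot both be comeager in the same nonempty open set.
\item[(B2)] The sets with the Baire property form a $\sigma$-algebra containing the open sets, so every Borel set has the Baire property. A nonmeager set with the Baire property is comeager in some nonempty open set.
\end{enumerate}
Separability plays no role in (B2): closure under complements holds because a closed set differs from its interior by a nowhere dense set. The following form of the topological zero-one law is used twice.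

\begin{lemma}\label{lem:zeroone}
Let $Z$ be completely metrizable and let $B\subseteq Z$ be Borel. Suppose that for all nonempty open $U,V\subseteq Z$ there is a homeomorphism $h$ of $Z$ with $h(B)=B$ and $h(U)\cap V\ne\emptyset$. Then $B$ is meager or comeager.
\end{lemma}

\begin{proof}
Otherwise, by (B2), $B$ is comeager in a nonempty open set $U$ and $Z\setminus B$ is comeager in a nonempty open set $V$. Take $h$ as in the hypothesis. Then $B=h(B)$ is comeager in $h(U)$, so $B$ and $Z\setminus B$ are both comeager in $h(U)\cap V\ne\emptyset$, contradicting (B1).
\end{proof}

\subsection*{Analytic sets} A subset of a Polish space $Z$ is \emph{analytic} if it is the projection of a closed subset of $Z\times\omega^\omega$, and \emph{coanalytic} if its complement is analytic. We use three standard facts.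
\begin{enumerate}
\item[(A1)] Borel sets are coanalytic, and continuous preimages of coanalytic sets are coanalytic.
\item[(A2)] There is a coanalytic set $W\subseteq2^\omega\times2^\omega$ that is universal: every coanalytic subset of $2^\omega$ is a section $W_a=\{s:(a,s)\in W\}$.
\item[(A3)] (Kuratowski's reduction property; see \cite[\S35]{Kechris}.) For coanalytic $V_0,V_1\subseteq2^\omega$ there are disjoint coanalytic $C_0\subseteq V_0$, $C_1\subseteq V_1$ with $C_0\cup C_1=V_0\cup V_1$.
\end{enumerate}

\section{Two choice problems without Borel solutions}\label{sec:problems}

\subsection*{Uniformization}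
For $F\subseteq2^\omega\times\omega^\omega$ let $F_s=\{u:(s,u)\in F\}$. A \emph{uniformization} of a set $F$ with nonempty sections is a map $g\colon2^\omega\to\omega^\omega$ with $g(s)\in F_s$ for all $s$. The following fact is classical; we include the proof.

\begin{proposition}\label{prop:unif}
There is a closed set $F\subseteq2^\omega\times\omega^\omega$ with all sections nonempty and with no Borel uniformization.
\end{proposition}

\begin{proof}
We first find disjoint coanalytic sets $C_0,C_1\subseteq2^\omega$ such that no Borel set $B$ satisfies $C_0\subseteq B$ and $C_1\cap B=\emptyset$. Let $W$ be as in (A2), let $s\mapsto(s^0,s^1)$ be a homeomorphism $2^\omega\to2^\omega\times2^\omega$, and put $V_i=\{s:s\in W_{s^i}\}$, which is coanalytic by (A1). Let $C_0,C_1$ be given by (A3). Suppose that $B$ is Borel, $C_0\subseteq B$ and $C_1\cap B=\emptyset$. Both $B$ and its complement are coanalytic, so there is $s$ with $W_{s^0}=2^\omega\setminus B$ and $W_{s^1}=B$. If $s\in B$, then $s\in V_1\setminus V_0$; so $s\in C_0\cup C_1$ and $s\notin C_0$, which gives $s\in C_1\cap B$. If $s\notin B$, then $s\in V_0\setminus V_1$, and in the same way $s\in C_0\subseteq B$. Both cases are contradictory.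

The sets $A_i=2^\omega\setminus C_i$ are analytic and cover $2^\omega$, since $C_0\cap C_1=\emptyset$. Let $P_i\subseteq2^\omega\times\omega^\omega$ be closed with projection $A_i$, and let
\[
F=\{(s,\langle i\rangle^\frown w): i<2,\ (s,w)\in P_i\}.
\]
This set is closed with nonempty sections; an element of $F_s$ names an $i$ and a witness $w$ that $s\in A_i$. If $g$ were a Borel uniformization, the Borel set $B=\{s:g(s)(0)=1\}$ would satisfy $B\subseteq A_1$ and $2^\omega\setminus B\subseteq A_0$, that is, $C_1\cap B=\emptyset$ and $C_0\subseteq B$.
\end{proof}

From now on $F$ is a fixed set as in Proposition~\ref{prop:unif}.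

\begin{remark}\label{rem:compact}
The second coordinate cannot be taken in $2^\omega$. If $F'\subseteq2^\omega\times2^\omega$ is closed with nonempty sections, then $\{s:F'_s\cap[\sigma]\ne\emptyset\}$ is the projection of a compact set, hence closed, and the lexicographically least element of $F'_s$ is a Borel function of $s$. So a graph encoding $F$ must encode choices among infinitely many options.
\end{remark}

\subsection*{Invariant diagonalization}
Let $Y$ be the set of sequences $t=((s_i,u_i))_{i\in\omega}\in F^\omega$ such that
\begin{enumerate}
\item[(Y1)] $s_i=s_j$ implies $u_i=u_j$, and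
\item[(Y2)] $\{s_i:i\in\omega\}$ is dense in $2^\omega$, that is, it meets $[\sigma]$ for each $\sigma\in2^{<\omega}$.
\end{enumerate}
Both conditions quantify only over countable sets, so $Y$ is a Borel subset of the Polish space $(2^\omega\times\omega^\omega)^\omega$. Write $s_i(t),u_i(t)$ for the entries of $t$ and $O_t=\{s_i(t):i\in\omega\}$. By (Y1), the range of $t$ is the graph of a uniformization of $F$ defined on the countable set $O_t$. Let $t\mathrel{E_Y}t'$ mean that $t$ and $t'$ have the same range, that is, $\forall i\,\exists j\;t_i=t'_j$ and $\forall j\,\exists i\;t'_j=t_i$. This is a Borel equivalence relation.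

Cantor's diagonal $\zeta(t)(i)=1-s_i(t)(i)$ is a continuous map with $\zeta(t)\notin O_t$, but it depends on the order in which $t$ lists its range. This dependence cannot be avoided.

\begin{proposition}\label{prop:diag}
The set $Y$ is nonempty, and there is no Borel map $\zeta\colon Y\to2^\omega$ such that $\zeta(t)\notin O_t$ for all $t$ and $\zeta(t)=\zeta(t')$ whenever $t\mathrel{E_Y}t'$.
\end{proposition}

The plan is to evaluate $\zeta$ at a generic list. Invariance and the zero-one law should make $\zeta$ equal to a constant $z$ on a comeager set, and we would like a generic list to contain $z$. In the usual topology on $(2^\omega)^\omega$ this fails, because each set $\{e:e_i=z\}$ is closed and nowhere dense. There is a second difficulty: to turn a list of elements of $2^\omega$ into an element of $Y$ we need a uniformization of $F$, and none is Borel. Giving $2^\omega$ the discrete topology removes both difficulties, at the price of separability.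

\begin{proof}
Let $R$ be the set $2^\omega$ with the discrete topology and let $Z=R^\omega$ with the product topology. It is completely metrizable by $2^{-\min\{i:e_i\ne e'_i\}}$, and the sets $N_p=\{e\in Z:p\subseteq e\}$, for finite sequences $p$ in $R$, form a basis. By the axiom of choice fix a uniformization $\Phi$ of $F$, and put
\[
\tau(e)=((e_i,\Phi(e_i)))_{i\in\omega}\qquad(e\in Z).
\]
The $i$th coordinate of $\tau(e)$ is a function of $e_i\in R$, and $R$ is discrete, so $\tau\colon Z\to(2^\omega\times\omega^\omega)^\omega$ is continuous. For $S\subseteq R$ nonempty, $\{e:\exists i\ e_i\in S\}$ is open, and it is dense because it contains $N_{p^\frown\langle r\rangle}$ for every $p$ and every $r\in S$. Hence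
\[
Z_0=\bigcap_{\sigma\in2^{<\omega}}\{e:\exists i\ e_i\in[\sigma]\}
\]
is a comeager $G_\delta$ set, nonempty by (B1). For $e\in Z_0$ the sequence $\tau(e)$ lies in $F^\omega$ and satisfies (Y1) and (Y2). So $\tau(Z_0)\subseteq Y$, and $Y\ne\emptyset$.

Suppose that $\zeta$ exists. For $m\in\omega$ let $B_m=\{e\in Z_0:\zeta(\tau(e))(m)=1\}$. It is the intersection of $Z_0$ with the preimage under $\tau$ of the Borel set $\{t\in Y:\zeta(t)(m)=1\}$, so it is Borel in $Z$. For a permutation $\pi$ of $\omega$, the map $h_\pi(e)=e\circ\pi$ is a homeomorphism of $Z$ that preserves the range of $e$. So it preserves $Z_0$, and for $e\in Z_0$ the sequences $\tau(h_\pi(e))=\tau(e)\circ\pi$ and $\tau(e)$ are $E_Y$-related; by invariance of $\zeta$, $h_\pi(B_m)=B_m$. Given nonempty open $U,V$, pick $N_p\subseteq U$ and $N_{q}\subseteq V$ with $|p|=a$, $|q|=b$, and let $\pi(i)=a+i$ for $i<b$, $\pi(b+i)=i$ for $i<a$, and $\pi(i)=i$ for $i\ge a+b$. If $e\supseteq p^\frown q$, then $e\in U$ and $h_\pi(e)\supseteq q^\frown p$, so $h_\pi(e)\in V$. By Lemma~\ref{lem:zeroone}, each $B_m$ is meager or comeager.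

Define $z\in2^\omega$ by $z(m)=1$ if $B_m$ is comeager and $z(m)=0$ if $B_m$ is meager. Then $\{e\in Z_0:\zeta(\tau(e))(m)=z(m)\}$ is comeager for each $m$, so $\{e\in Z_0:\zeta(\tau(e))=z\}$ is comeager. By (B1) it meets the nonempty open set $N_{\langle z\rangle}$. For $e$ in the intersection, $\zeta(\tau(e))=z=e_0=s_0(\tau(e))\in O_{\tau(e)}$, a contradiction.
\end{proof}

\subsection*{The two problems together}
The next lemma records what will be needed about a pair $(s,t)$ with $s$ on the list $t$.

\begin{lemma}\label{lem:pair}
The set $\Delta=\{(s,t)\in2^\omega\times Y:s\in O_t\}$ is Borel. For $(s,t)\in\Delta$ there is a unique $u=u(s,t)$ such that $(s,u)$ is in the range of $t$; it lies in $F_s$, and the map $u\colon\Delta\to\omega^\omega$ is Borel. If $t\mathrel{E_Y}t'$, then $O_t=O_{t'}$ and $u(s,t)=u(s,t')$ for $s\in O_t$.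
\end{lemma}

\begin{proof}
We have $(s,t)\in\Delta$ if and only if $\exists i\ s=s_i(t)$. Uniqueness is (Y1), and $u\in F_s$ because $t\in F^\omega$. The map is Borel since $u(s,t)=u_i(t)$ for the least $i$ with $s=s_i(t)$. Finally, $O_t$ and $u(s,t)$ are defined from the range of $t$ alone.
\end{proof}

The relation $E_Y$ is thus coarse enough that Proposition~\ref{prop:diag} holds and fine enough that $O_t$ and $u(s,t)$ are invariant. Without (Y1), the value $u_i(t)$ at the least $i$ with $s=s_i(t)$ could change under re-enumeration.

\section{Choosing an element with three colors}\label{sec:switch}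

We want a graph whose $3$-colorings are choices of an element of a given set $S$. A vertex has only three colors available and $S$ may be infinite, so the element cannot be stored at one vertex. Instead we store, for every $A\subseteq S$, one bit that answers the question ``is the chosen element in $A$?'', and we use edges to make the answers consistent. In this section colors lie in $\{0,1,2\}$, and they and the indices $i,j$ are added modulo $3$.

Colors can be permuted, so we fix their names with a \emph{palette}, a triangle $\kappa_0,\kappa_1,\kappa_2$; a coloring is \emph{normalized} if $\kappa_i$ has color $i$. A \emph{switch} attached to the palette consists of four vertices $\alpha_0,\alpha_1,\alpha_2,\nu$, where the $\alpha_j$ form a triangle, $\alpha_j\sim\kappa_{j+2}$, $\nu\sim\kappa_0$ and $\nu\sim\alpha_1$ (Figure~\ref{fig:switch}).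

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85, v/.style={circle,draw,inner sep=1pt,minimum size=7mm}]
\node[v,label=left:{$0$}] (k0) at (0,3) {$\kappa_0$};
\node[v,label=left:{$1$}] (k1) at (0,0) {$\kappa_1$};
\node[v,label=60:{$2$}] (k2) at (1.5,1.5) {$\kappa_2$};
\node[v,label=120:{$0/1$}] (a0) at (4.5,1.5) {$\alpha_0$};
\node[v,label=right:{$1/2$}] (a1) at (6,3) {$\alpha_1$};
\node[v,label=right:{$2/0$}] (a2) at (6,0) {$\alpha_2$};
\node[v,label=above:{$2/1$}] (n) at (3,4) {$\nu$};
\draw (k0)--(k1)--(k2)--(k0) (a0)--(a1)--(a2)--(a0);
\draw (k0)--(a1) (k1)--(a2) (k2)--(a0) (k0)--(n)--(a1);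
\end{tikzpicture}
\caption{The palette $\kappa_0,\kappa_1,\kappa_2$ and a switch $\alpha_0,\alpha_1,\alpha_2,\nu$. Once $\kappa_i$ has color $i$, this graph has exactly two colorings with colors $0,1,2$; the label $f/t$ gives the color of a vertex in the false and in the true coloring.}\label{fig:switch}
\end{figure}

\begin{lemma}\label{lem:switch}
A switch together with its palette has exactly two normalized colorings: $(\alpha_0,\alpha_1,\alpha_2,\nu)$ is colored $(0,1,2,2)$, the \emph{false} state, or $(1,2,0,1)$, the \emph{true} state.
\end{lemma}

\begin{proof}
The edges to the palette say exactly that $\alpha_j$ has color $j$ or $j+1$ and that $\nu$ has color $1$ or $2$. If some $\alpha_j$ has color $j+1$, then its neighbor $\alpha_{j+1}$ has color $j+2$, and going around the triangle every $\alpha_i$ has color $i+1$. Otherwise every $\alpha_i$ has color $i$. In both cases the triangle is properly colored, $\alpha_1$ has a color in $\{1,2\}$, and $\nu$ must take the other one.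
\end{proof}

Two kinds of connection between switches are needed, one saying ``not both are true'' and one saying ``at least one is true''. An edge between the $\alpha_0$-vertices of two switches would forbid both true, but also both false. This is the purpose of $\nu$: it agrees with $\alpha_0$ in the true state and differs from it in the false state. The purpose of the triangle is that for each color $j$ it has a vertex with color $j$ in the false state, so three false switches can block all three colors.

\begin{lemma}\label{lem:links}
Let switches, not necessarily distinct, be given in false or true states.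
\begin{enumerate}
\item[(a)] The vertex $\alpha_0$ of a switch $\Sigma$ and the vertex $\nu$ of a switch $\Sigma'$ have the same color if and only if $\Sigma$ and $\Sigma'$ are both true.
\item[(b)] Given switches $\Sigma_0,\Sigma_1,\Sigma_2$, a color $j$ differs from the color of the vertex $\alpha_i$ of $\Sigma_i$ for all $i<3$ if and only if $\Sigma_j$ is true and $\Sigma_{j-1}$ is false.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The false and true colors are $0,1$ for $\alpha_0$ and $2,1$ for $\nu$. (b) The vertex $\alpha_i$ of $\Sigma_i$ has color $j$ if and only if $i=j$ and $\Sigma_i$ is false, or $i=j-1$ and $\Sigma_i$ is true.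
\end{proof}

For a set $S$ let $\Lambda(S)$ be the graph consisting of a palette, a switch $\alpha_j(A),\nu(A)$ for each $A\subseteq S$, an edge $\alpha_0(A)\sim\nu(B)$ whenever $A\cap B=\emptyset$, and, for each $p\colon S\to3$, a vertex $\theta(p)$ adjacent to $\alpha_j(p^{-1}(j))$ for $j<3$. In a normalized coloring call $A$ true or false according to the state of its switch.

\begin{example}\label{ex:three}
Let $S=\{a,b,c\}$ have three elements. In a normalized coloring of $\Lambda(S)$, disjoint sets are not both true by Lemma~\ref{lem:links}(a); in particular $\emptyset$ is false. If $p$ is a bijection, the color of $\theta(p)$ names a true singleton by Lemma~\ref{lem:links}(b), say $\{a\}$. Every set omitting $a$ is then false. If $a\in B$, the vertex $\theta$ for the partition $B$, $S\setminus B$, $\emptyset$ forces $B$ to be true, since the other two parts are false. So the true sets are those containing $a$, and $\theta(p)$ has color $p(a)$ for every $p$, because $p^{-1}(j)$ is true only for $j=p(a)$. Conversely this assignment is a coloring, by Lemmas~\ref{lem:switch} and~\ref{lem:links}. Thus $\Lambda(S)$ has exactly three normalized colorings, one for each element of $S$.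

Partitions into three parts are essential. Delete the vertices $\theta(p)$ with $p$ a bijection, and declare $A$ true if $|A|\ge2$. No two true sets are disjoint, and each remaining $p$ has exactly one true part $p^{-1}(j)$, so $\theta(p)$ can be colored $j$. This coloring by majority selects no element of $S$.
\end{example}

For infinite $S$ one cannot argue with a partition into singletons. What survives is an ultrafilter. Recall that an \emph{ultrafilter} on $S$ is a family $\mathcal U$ of subsets of $S$ that is closed under supersets and finite intersections, omits $\emptyset$, and contains exactly one of $A$, $S\setminus A$ for each $A$. It is \emph{principal} if it contains a singleton, which is then unique. We allow a distinguished subset $L$, which later varies with the parameter while $S=D$ stays fixed.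

\begin{lemma}\label{lem:ultra}
Let $L\subseteq S$ and let $\mathcal U$ be a family of subsets of $S$ such that
\begin{enumerate}
\item[(a)] $A\cap B\cap L\ne\emptyset$ for all $A,B\in\mathcal U$, and
\item[(b)] whenever $S$ is the disjoint union of possibly empty sets $A_0,A_1,A_2$, some $A_j$ is in $\mathcal U$.
\end{enumerate}
Then $\mathcal U$ is an ultrafilter and $L\in\mathcal U$.
\end{lemma}

\begin{proof}
By (a) with $A=B$, neither $\emptyset$ nor $S\setminus L$ is in $\mathcal U$. By (b) for $A$, $S\setminus A$, $\emptyset$, at least one of $A$, $S\setminus A$ is in $\mathcal U$, and by (a) not both. In particular $L\in\mathcal U$. If $A\in\mathcal U$ and $A\subseteq C$, then $S\setminus C$ is disjoint from $A$, so $S\setminus C\notin\mathcal U$ and $C\in\mathcal U$. If $A,C\in\mathcal U$, apply (b) to $A\cap C$, $A\setminus C$, $S\setminus A$: the second set is disjoint from $C$ and the third from $A$, so $A\cap C\in\mathcal U$.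
\end{proof}

So the true sets of a normalized coloring of $\Lambda(S)$ form an ultrafilter. Conversely every ultrafilter $\mathcal U$ arises: let the true sets be the members of $\mathcal U$ and give $\theta(p)$ the unique color $j$ with $p^{-1}(j)\in\mathcal U$. An ordinary coloring therefore need not select an element of an infinite set. A Borel coloring must.

\begin{lemma}\label{lem:principal}
An ultrafilter on the countable set $D$ that is a Borel subset of $2^D$ is principal.
\end{lemma}

\begin{proof}
Let $\mathcal U$ be Borel and nonprincipal. Then $\mathcal U$ contains the complement of each singleton, hence every cofinite set. If $A\in\mathcal U$ and $K\subseteq D$ is finite, then $A\mathbin\triangle K\supseteq A\cap(D\setminus K)\in\mathcal U$. So the homeomorphism $h_K(A)=A\mathbin\triangle K$ of $2^D$, which is its own inverse, satisfies $h_K(\mathcal U)=\mathcal U$. Given nonempty open $U,V\subseteq2^D$, pick $A\in U$, $B\in V$ and a finite $K_0\subseteq D$ such that every set agreeing with $B$ on $K_0$ lies in $V$. For $K=(A\mathbin\triangle B)\cap K_0$ we have $h_K(A)\in V$. By Lemma~\ref{lem:zeroone}, $\mathcal U$ is meager or comeager. But $A\mapsto D\setminus A$ is a homeomorphism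 of $2^D$ mapping $\mathcal U$ onto $2^D\setminus\mathcal U$, so these two sets are both meager or both comeager, contradicting (B1).
\end{proof}

\section{The graph of a system of antichains}\label{sec:gamma}

A single choice from a countable set can always be made in a Borel way, by taking the first available element. The problems of Section~\ref{sec:problems} ask for an infinite sequence, which we choose through infinitely many initial segments, each from a countable antichain. The difficulty is then to make these choices cohere, with each other and along an equivalence relation.

\begin{definition}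
A \emph{system of antichains} is a triple $(X,E,L)$, where $X$ is a standard Borel space, $E\subseteq X\times X$ is a Borel equivalence relation, and $L_n(x)\subseteq D$ is an antichain for $x\in X$, $n\in\omega$, such that $\{(x,n,\sigma):\sigma\in L_n(x)\}$ is Borel. A sequence $z\in\omega^\omega$ is a \emph{point} of $x$ if for each $n$ some element of $L_n(x)$ is an initial segment of $z$; this element is unique because $L_n(x)$ is an antichain, and we denote it by $\sigma^x_n(z)$. A \emph{coherent Borel selector} is a sequence of Borel maps $\rho_n\colon X\to D$ with $\rho_n(x)\in L_n(x)$ such that $\rho_n(x)$ and $\rho_m(x')$ are comparable whenever $x\mathrel{E}x'$ and $n,m\in\omega$.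
\end{definition}

Fix $k\ge3$. The graph $\Gamma=\Gamma(X,E,L)$ has, for each $x\in X$, the following vertices \emph{over} $x$:
\[
\kappa_i(x)\ (i<k),\qquad \alpha_j(x,n,A)\ (j<3),\qquad \nu(x,n,A),\qquad\theta(x,n,p),
\]
where $n\in\omega$, $A\subseteq D$ and $p\colon D\to3$. The symbol $\kappa_i,\alpha_j,\nu$ or $\theta$ is the \emph{type} of the vertex. The edges are the following.
\begin{enumerate}
\item[(i)] $\kappa_i(x)\sim\kappa_{i'}(x')$ if $x\mathrel{E}x'$ and $i\ne i'$.
\item[(ii)] Every vertex over $x$ of type $\alpha_j,\nu$ or $\theta$ is adjacent to $\kappa_i(x)$ for $3\le i<k$.
\item[(iii)] For each $x,n,A$, the vertices $\alpha_j(x,n,A)$, $\nu(x,n,A)$ form a switch attached to the palette $\kappa_0(x),\kappa_1(x),\kappa_2(x)$.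
\item[(iv)] $\theta(x,n,p)\sim\alpha_j(x,n,p^{-1}(j))$ for $j<3$.
\item[(v)] $\alpha_0(x,n,A)\sim\nu(x',m,B)$ if $x\mathrel{E}x'$ and no element of $A\cap L_n(x)$ is comparable with an element of $B\cap L_m(x')$.
\end{enumerate}
The edges (i) make all palettes in one $E$-class agree, so that the edges (v) can compare switches over different elements of the class. The edges (ii) remove the colors $3,\dots,k-1$ from play and reduce everything to the three colors of Section~\ref{sec:switch}; this is where $k\ge3$ enters. For $(x',m)=(x,n)$ the condition in (v) says $A\cap B\cap L_n(x)=\emptyset$, because distinct elements of an antichain are incomparable; for $(x',m)\ne(x,n)$ it enforces coherence.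

The vertex set is a finite disjoint union of copies of $X$, $X\times\omega\times2^D$ and $X\times\omega\times3^D$, so it is a standard Borel space, and the map sending a vertex over $x$ to $x$ is Borel. Each kind of edge is a Borel condition: for (iv) because $p\mapsto p^{-1}(j)$ is continuous, and for (v) because it quantifies only over the countable set $D$. Every edge joins vertices of different types, so there are no loops. Thus $\Gamma$ is a Borel graph, and \emph{every edge joins vertices over $E$-related elements of $X$}.

\begin{lemma}\label{lem:upper}
$\chi_B(\Gamma)\le k+1$.
\end{lemma}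

\begin{proof}
Spend the extra color $k$ on the type $\alpha_0$ and color by type:
\[
\begin{array}{c|cccccc}
\text{type}&\kappa_i&\alpha_0&\alpha_1&\alpha_2&\nu&\theta\\\hline
\text{color}&i&k&1&0&2&2
\end{array}
\]
This map is Borel. Only $\alpha_0$ has color $k$, so every edge at an $\alpha_0$-vertex is properly colored; this includes all edges (v). Edges (i) join colors $i\ne i'$, and the remaining edges (ii) join a color in $\{0,1,2\}$ to one in $\{3,\dots,k-1\}$. The remaining edges (iii) have types $\alpha_1\alpha_2$, $\alpha_1\kappa_0$, $\alpha_2\kappa_1$, $\nu\kappa_0$, $\nu\alpha_1$, with colors $(1,0)$, $(1,0)$, $(0,1)$, $(2,0)$, $(2,1)$. The remaining edges (iv) have types $\theta\alpha_1$, $\theta\alpha_2$, with colors $(2,1)$, $(2,0)$.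
\end{proof}

A point gives a $k$-coloring, by answering every question truthfully. If $z$ is a point of $x$, define $\mathrm{ev}_z(v)<k$ for $v$ over $x$ as follows: $\mathrm{ev}_z(\kappa_i(x))=i$; the switch at $(x,n,A)$ gets the colors of the true state if $\sigma^x_n(z)\in A$ and of the false state otherwise; and $\mathrm{ev}_z(\theta(x,n,p))=p(\sigma^x_n(z))$.

\begin{lemma}\label{lem:ev}
The set of pairs $(z,v)$ such that $z$ is a point of the element of $X$ below $v$ is Borel, and $(z,v)\mapsto\mathrm{ev}_z(v)$ is a Borel map on it. If $v\sim v'$ lie over $x,x'$ and $z$ is a point of both $x$ and $x'$, then $\mathrm{ev}_z(v)\ne\mathrm{ev}_z(v')$.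
\end{lemma}

\begin{proof}
The relation ``$\sigma\in L_n(x)$ and $\sigma\subseteq z$'' is Borel in $(z,x,n,\sigma)$. Being a point is obtained from it by the countable quantifiers $\forall n\,\exists\sigma$, and for points it is equivalent to $\sigma^x_n(z)=\sigma$. So $\sigma^x_n(z)$ is a Borel function of $(z,x,n)$, and $\mathrm{ev}_z(v)$ is read off from it and from $v$ by the Borel maps $(A,\sigma)\mapsto A(\sigma)$, $(p,\sigma)\mapsto p(\sigma)$.

Edges (i) get values $i\ne i'$, and edges (ii) join a value below $3$ to a value at least $3$. Edges (iii) are properly colored by Lemma~\ref{lem:switch}. For (iv) let $j=p(\sigma^x_n(z))$; the switch at $(x,n,p^{-1}(j))$ is true and the switch at $(x,n,p^{-1}(j-1))$ is false, so Lemma~\ref{lem:links}(b) applies. For an edge (v), equal values would mean by Lemma~\ref{lem:links}(a) that $\sigma^x_n(z)\in A\cap L_n(x)$ and $\sigma^{x'}_m(z)\in B\cap L_m(x')$. These are initial segments of $z$, hence comparable, which the edge condition excludes.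
\end{proof}

Conversely, a Borel $k$-coloring makes the choices.

\begin{lemma}\label{lem:selector}
If $\Gamma(X,E,L)$ has a Borel $k$-coloring, then $(X,E,L)$ has a coherent Borel selector.
\end{lemma}

\begin{proof}
Let $d_0$ be a Borel coloring with values in $k$. The vertices $\kappa_i(x)$, $i<k$, are pairwise adjacent, so $\pi_x(i)=d_0(\kappa_i(x))$ is a permutation of $k$, Borel in $x$. If $x\mathrel{E}x'$, then by (i) $\pi_x(i)\ne\pi_{x'}(i')$ for all $i'\ne i$, which leaves $\pi_x(i)=\pi_{x'}(i)$. Put $d(v)=\pi_x^{-1}(d_0(v))$ for $v$ over $x$. The two ends of an edge lie over $E$-related elements, so the same permutation is applied to both, and $d$ is a Borel coloring with $d(\kappa_i(x))=i$.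

By (ii), all vertices of type $\alpha_j,\nu,\theta$ have colors in $\{0,1,2\}$. By (iii) and Lemma~\ref{lem:switch}, each switch is true or false; let $\mathcal U_n(x)$ be the family of $A\subseteq D$ such that the switch at $(x,n,A)$ is true. By (v) and Lemma~\ref{lem:links}(a),
\begin{equation}\label{eq:coh}
\begin{gathered}
\text{if } x\mathrel{E}x',\ A\in\mathcal U_n(x),\ B\in\mathcal U_m(x'),\text{ then some element of}\\
A\cap L_n(x)\text{ is comparable with some element of }B\cap L_m(x').
\end{gathered}
\end{equation}
For $(x',m)=(x,n)$ this is hypothesis (a) of Lemma~\ref{lem:ultra} with $L=L_n(x)$. If $D$ is the disjoint union of $A_0,A_1,A_2$, let $p=j$ on $A_j$; by (iv) and Lemma~\ref{lem:links}(b), $A_j\in\mathcal U_n(x)$ for $j=d(\theta(x,n,p))$, which is hypothesis (b). So $\mathcal U_n(x)$ is an ultrafilter on $D$ containing $L_n(x)$.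

Since $A\in\mathcal U_n(x)$ if and only if $d(\alpha_0(x,n,A))=1$, the ultrafilter is a Borel subset of $2^D$, hence principal by Lemma~\ref{lem:principal}. Let $\rho_n(x)$ be the unique $\sigma$ with $\{\sigma\}\in\mathcal U_n(x)$. The map $\rho_n$ is Borel, because $\rho_n(x)=\sigma$ if and only if $d(\alpha_0(x,n,\{\sigma\}))=1$. Finally, \eqref{eq:coh} for $A=\{\rho_n(x)\}$ and $B=\{\rho_m(x')\}$ says that $\rho_n(x)\in L_n(x)$, $\rho_m(x')\in L_m(x')$, and that these two sequences are comparable.
\end{proof}

The Borelness of $d$ was used twice: in the variable $A$, to make each ultrafilter principal, and in the variable $x$, to make the selector Borel.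

\section{The graphs $G$ and $H$ and their product}\label{sec:proof}

\subsection*{The graph $G$}
We present $F$ by a tree. For $s\in2^\omega$ let
\[
T_s=\{\sigma\in D: F\cap([s\restriction|\sigma|]\times[\sigma])\ne\emptyset\}.
\]
Whether $\sigma\in T_s$ depends only on $s\restriction|\sigma|$, so $\{s:\sigma\in T_s\}$ is clopen. The sets $[s\restriction n]\times[w\restriction n]$ form a neighborhood basis at $(s,w)$ and $F$ is closed, so
\begin{equation}\label{eq:tree}
w\in F_s\iff w\restriction n\in T_s\text{ for all }n.
\end{equation}
Let $L^G_n(s)$ be the set of elements of $T_s$ of length $n$, an antichain, and let $G=\Gamma(2^\omega,=,L^G)$. By \eqref{eq:tree}, every $u\in F_s$ is a point of $s$.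

\begin{proposition}\label{prop:G}
$\chi_B(G)=k+1$.
\end{proposition}

\begin{proof}
The upper bound is Lemma~\ref{lem:upper}. If $G$ had a Borel $k$-coloring, Lemma~\ref{lem:selector} would give Borel maps $\rho_n$ with $\rho_n(s)\in T_s$ of length $n$, pairwise comparable for each $s$. Then $g(s)=\bigcup_n\rho_n(s)\in\omega^\omega$ satisfies $g(s)\restriction n=\rho_n(s)$, so $g$ is Borel and $g(s)\in F_s$ by \eqref{eq:tree}. This contradicts Proposition~\ref{prop:unif}.
\end{proof}

\subsection*{The graph $H$}
To avoid $O_t$ is to avoid $s_0(t),\dots,s_{n-1}(t)$ for every $n$, and each of these conditions is witnessed by a finite initial segment. For $t\in Y$ let $L^H_n(t)$ be the set of $\subseteq$-minimal elements of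
\[
\{\sigma\in2^{<\omega}: s_i(t)\notin[\sigma]\text{ for all }i<n\}.
\]
Minimal elements are pairwise incomparable, and membership of $\sigma$ in $L_n^H(t)$ depends on finitely many digits of $s_0(t),\dots,s_{n-1}(t)$, so $(Y,E_Y,L^H)$ is a system of antichains. For example, $L^H_0(t)$ consists of the empty sequence, and
\[
L^H_1(t)=\{(s_0(t)\restriction m)^\frown\langle1-s_0(t)(m)\rangle:m\in\omega\};
\]
to choose an element of this infinite antichain is to choose the first place $m$ at which to differ from $s_0(t)$. Let $H=\Gamma(Y,E_Y,L^H)$. Every $s\in2^\omega\setminus O_t$ is a point of $t$: for each $n$ there is a shortest $\sigma\subseteq s$ with $s_0(t),\dots,s_{n-1}(t)\notin[\sigma]$, and it is minimal because its proper initial segments are shorter initial segments of $s$.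

\begin{proposition}\label{prop:H}
$\chi_B(H)=k+1$.
\end{proposition}

\begin{proof}
The upper bound is Lemma~\ref{lem:upper}. Suppose that $H$ has a Borel $k$-coloring and let $(\rho_n)$ be given by Lemma~\ref{lem:selector}. For each $t$ the lengths $|\rho_n(t)|$ are unbounded. Otherwise, as there are finitely many binary sequences of bounded length, some $\sigma$ equals $\rho_n(t)$ for infinitely many $n$; then $[\sigma]$ contains no $s_i(t)$, contradicting (Y2), which is needed only here. As the $\rho_n(t)$ are pairwise comparable, $\zeta(t)=\bigcup_n\rho_n(t)$ is an element of $2^\omega$. The map $\zeta$ is Borel, since $\zeta(t)(m)=\rho_n(t)(m)$ for the least $n$ with $|\rho_n(t)|>m$. For each $i$ we have $\zeta(t)\in[\rho_{i+1}(t)]$ and $s_i(t)\notin[\rho_{i+1}(t)]$, so $\zeta(t)\notin O_t$. If $t\mathrel{E_Y}t'$ and $m\in\omega$, choose $n,n'$ with $|\rho_n(t)|,|\rho_{n'}(t')|>m$; these sequences are comparable, so $\zeta(t)(m)=\zeta(t')(m)$. This contradicts Proposition~\ref{prop:diag}.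
\end{proof}

\subsection*{The product}

\begin{proposition}\label{prop:product}
$\chi_B(G\times H)=k$.
\end{proposition}

\begin{proof}
For a vertex $v$ of $G$ over $s\in2^\omega$ and a vertex $v'$ of $H$ over $t\in Y$, define, with $u(s,t)$ from Lemma~\ref{lem:pair},
\[
c(v,v')=\begin{cases}
\mathrm{ev}_s(v')&\text{if }s\notin O_t,\\
\mathrm{ev}_{u(s,t)}(v)&\text{if }s\in O_t.
\end{cases}
\]
In the first case $s$ is a point of $t$, and in the second $u(s,t)\in F_s$ is a point of $s$, so $c$ is defined everywhere, with values in $k$. It is Borel by Lemmas~\ref{lem:pair} and~\ref{lem:ev}.

Let $(v,v')\sim(w,w')$ in $G\times H$, so that $v\sim w$ in $G$ and $v'\sim w'$ in $H$. Then $v$ and $w$ lie over the same $s$, because the equivalence relation of $G$ is equality, and $v',w'$ lie over $t,t'$ with $t\mathrel{E_Y}t'$. By Lemma~\ref{lem:pair}, $O_t=O_{t'}$, so the same case applies to both ends of the edge. If $s\notin O_t$, then $s$ is a point of both $t$ and $t'$, and $\mathrm{ev}_s(v')\ne\mathrm{ev}_s(w')$ by Lemma~\ref{lem:ev}. If $s\in O_t$, then $u(s,t)=u(s,t')$ is a point $u$ of $s$, and $\mathrm{ev}_u(v)\ne\mathrm{ev}_u(w)$ by Lemma~\ref{lem:ev}. Hence $c$ is a Borel $k$-coloring.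

For the lower bound take any $s\in2^\omega$ and any $t\in Y$, which is nonempty by Proposition~\ref{prop:diag}. The $k$ vertices $(\kappa_i(s),\kappa_i(t))$, $i<k$, are pairwise adjacent in $G\times H$.
\end{proof}

Propositions~\ref{prop:G}, \ref{prop:H} and~\ref{prop:product} prove Theorem~\ref{thm:main}.

\begin{remark}
Both factors have ordinary chromatic number $k$. Each contains a complete graph on $k$ vertices. For $G$, color the vertices over $s$ by $\mathrm{ev}_{\Phi(s)}$, where $\Phi$ is any uniformization of $F$. For $H$, choose for each $E_Y$-class an element $s$ outside the common countable set $O_t$, and color the vertices over the class by $\mathrm{ev}_s$. For $k=3$ some gap of this kind is forced: if $\chi_B(G\times H)\le3$, then $\chi(G\times H)\le 3$, so $\min\{\chi(G),\chi(H)\}\le3$ by the compactness argument in the introduction.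
\end{remark}

\begin{thebibliography}{9}

\bibitem{CMSV}
Raphael Carroy, Benjamin D. Miller, David Schrittesser, Zoltan Vidnyanszky,
\emph{Minimal definable graphs of definable chromatic number at least three},
arXiv:1906.08373 (2019).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
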